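# Edge Coloring Two-Ended Borel Graphs with Vizing's Number of Colors

## 1. Edge colorings, Borel multigraphs, and ends

All our graphs are locally finite. We need multigraphs too: they cost almost nothing extra, and the general theorem is stated for them.

**Definition (multigraph, degree, multiplicity).** A multigraph has no loops, but two vertices may be joined by several edges. The number of edges joining $u$ and $v$ is $\mu(u,v)$, and $\mu(v)=\max_u\mu(u,v)$. The degree $\deg v$ counts the edges at $v$. A simple graph is the case where all $\mu(u,v)\le 1$.

*Example.* Join each two of three vertices by $m$ edges. Each vertex has degree $2m$ and $\mu(v)=m$. Any two of the $3m$ edges share a vertex.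

**Definition (edge chromatic number).** An edge coloring is proper if two edges at the same vertex get different colors. The edge chromatic number $\chi'(G)$ is the least cardinal $k$ such that $G$ has a proper edge coloring with colors in $k$.

*Example.* A triangle has maximum degree $2$ and $\chi'=3$; a $4$-cycle has $\chi'=2$. The fat triangle above has $\chi'=3m=\deg v+\mu(v)$.

**Definition (Borel multigraph, $\chi'_B$).** A Borel multigraph $G$ consists of standard Borel spaces $X$ (vertices) and $E$ (edges) and a Borel map sending each edge to its set of two ends, such that each vertex lies on finitely many edges. A simple Borel graph is the case $E\subseteq[X]^2$. The Borel edge chromatic number $\chi'_B(G)$ is defined like $\chi'(G)$, but only colorings that are Borel functions on $E$ are allowed.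

*Example.* Let $\xi$ be irrational, $X=\mathbb R/\mathbb Z$, and join $x$ to $x+\xi$. Every component is a line, infinite in both directions, and $\chi'=2$. We compute $\chi'_B$ in Section 3.

**Definition (ends).** Let $C$ be a connected locally finite multigraph. Its number of ends is the supremum, over finite vertex sets $S$, of the number of infinite components of $C-S$.

*Examples.* A finite graph has no ends, and an infinite one has at least one (take $S=\varnothing$). The line has two ends. So has the ladder $\mathbb Z\times\{0,1\}$, with $(n,\varepsilon)$ joined to $(n+1,\varepsilon)$ and $(n,0)$ to $(n,1)$: deleting one column leaves two infinite parts, and if $S$ lies in columns $-k,\dots,k$, then the columns $>k$ form a connected set, as do the columns $<-k$, so at most two components of the rest are infinite. Three rays glued at their first vertex have three ends. The $3$-regular tree has infinitely many.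

Three elementary facts about a connected locally finite $C$ will be used.

**(1.1)** *If $S\subseteq S'$ are finite, then $C-S'$ has at least as many infinite components as $C-S$.* We may assume $S'\neq\varnothing$. Every component of $C-S'$ contains a neighbor of $S'$, so there are finitely many components. If $U$ is an infinite component of $C-S$, then $U\setminus S'$ is infinite and is a union of components of $C-S'$, so one of these is infinite. Different $U$ give different ones.

**(1.2)** *Deleting finite edge sets instead of finite vertex sets gives the same number of ends.* Given $S$, delete all edges meeting $S$: the components are now the singletons in $S$ and the components of $C-S$. Conversely, given a finite edge set $F$ with set of ends $V(F)$, each infinite component $U$ of $C-F$ satisfies: $U\setminus V(F)$ is infinite and is a union of components of $C-V(F)$, of which there are finitely many. So $U$ contains an infinite component of $C-V(F)$.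

**(1.3)** *If $F$ is a finite edge set, $C-F$ has at most $|F|+1$ components,* because deleting one edge splits at most one component, into two.

## 2. Vizing's bound for Borel colorings

Vizing's theorem says $\chi'(G)\le d+1$ for every graph of maximum degree $d\in\omega$. Marks showed that the direct Borel analogue, $\chi'_B(G)\le d+1$ for all Borel graphs of maximum degree $d$, fails. Grebik and Pikhurko showed that the analogue holds if "Borel" is weakened to "$\mu$-measurable" for a $G$-invariant Borel probability measure $\mu$. It is also known that if $\Gamma$ is a marked group with two ends and $d$ generators and $G$ is the ($d$-regular) shift graph of $\Gamma$, then $\chi'_B(G)\le d+1$. The following problem has as its source Felix Weilacher, "Borel Vizing's Theorem for 2-Ended Groups", arXiv:2101.12740 (2021).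

*Let $G$ be a Borel graph of maximum degree $d$ such that every component of $G$ has two ends. Is $\chi'_B(G)\le d+1$?*

**Theorem 1.** If $G$ is a Borel graph of maximum degree $d\in\omega$ all of whose components have two ends, then $\chi'_B(G)\le d+1$.

**Theorem 2.** Let $G$ be a Borel multigraph with $q:=\sup_v(\deg v+\mu(v))<\infty$, such that the number of ends of each component is finite and different from $1$. Then $\chi'_B(G)\le q$. In particular $\chi'_B(G)\le d+\mu$ when $G$ has maximum degree $d$ and maximum multiplicity $\mu$.

**Proposition 3.**
(a) For every $d\ge2$ there is a Borel graph of maximum degree $d$ with all components two-ended and $\chi'_B=d+1$. For even $d$ it can be taken $d$-regular with all components bipartite, so that $\chi'=d$.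
(b) The condition on ends in Theorem 2 cannot be relaxed to allow one-ended components, nor to allow infinitely-ended ones, even for simple graphs.

Theorem 1 is Theorem 2 for simple graphs, where $\mu\equiv1$ and $q\le d+1$. If you only care about Theorem 1, take $q=d+1$ and all multiplicities $1$ throughout, and skip Section 10.

## 3. The line and the ladder by hand

**The line needs three colors.** Take the rotation graph of Section 1, so $d=2$. A Borel proper coloring with two colors would make each color class a Borel perfect matching, since each vertex sees both colors. Fix one class and let $B$ be the set of $x$ matched to $x+\xi$. Then $x\in B$ if and only if $x+\xi\notin B$. So $B$ and its complement are exchanged by the rotation by $\xi$, whence $B$ has Lebesgue measure $1/2$; and $B$ is invariant under the rotation by $2\xi$, which is ergodic because $2\xi$ is irrational. This is a contradiction, so $\chi'_B\ge3$.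

**Three colors suffice.** Let $D$ be a Borel maximal set of pairwise nonadjacent edges. (It exists: every locally finite Borel graph has a Borel maximal independent set, and we apply this to the graph on $E$ whose edges join adjacent members of $E$.) By maximality, consecutive edges of $D$ on a line are two or three steps apart, so deleting $D$ leaves paths with one or two edges. Color each with colors $1,2$, picking the least admissible coloring in a fixed Borel order, and give $D$ color $3$. So $\chi'_B=3=d+1$.

**The ladder.** Take $X=\mathbb R/\mathbb Z\times\{0,1\}$, join $(x,\varepsilon)$ to $(x+\xi,\varepsilon)$ and $(x,0)$ to $(x,1)$. The components are ladders and $d=3$. Color both rows by the $3$-coloring of the line, and all rungs with color $4$. So $\chi'_B\le4=d+1$.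

Both colorings use special structure. What survives in general from the line is the plan: *cut along a sparse Borel set $D$, color the finite pieces, put $D$ back.*

## 4. Finite pieces, and the edges of the cuts

Suppose we have a Borel set $D$ of edges, a union of finite cuts far apart from each other, such that all components of $(X,E\setminus D)$ are finite. Vizing's theorem colors each piece with $d+1$ colors, and choosing the lexicographically least coloring keeps things Borel. The edges of $D$ remain. A fresh color for them already brings us to $d+2$ colors or more. So we want to insert each edge of $D$ with the old $d+1$ colors, changing colors only in a finite window around its cut. If the windows of different cuts are disjoint, the repairs do not interfere.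

Vizing's proof is a procedure that inserts an uncolored edge, so the sensible attempt is to run it. Its last step exchanges two colors along a maximal two-colored path. That path may be infinite, or at least leave the window, and this is where the attempt stops: the change is no longer local, and repairs at different cuts get in each other's way.

Nor is there anything automatic about local repairs. Take a path with edges $g_{-n},\dots,g_n$ in this order and only *two* colors. Leave $g_0$ uncolored, color $g_1,\dots,g_n$ alternately with $g_n$ colored $2$, and $g_{-n},\dots,g_{-1}$ alternately with $g_{-n}$ colored $1$. In a proper $2$-coloring $g_{-n}$ and $g_n$ have equal colors, since their positions differ by the even number $2n$. So no recoloring that keeps $g_{\pm n}$ fixed completes this, however large $n$ is. Here $q=2$ is less than $\deg v+\mu(v)=3$. A local lemma must therefore use the spare color allowed by $q\ge\deg v+\mu(v)$. We shall see exactly where it is used.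

## 5. Fans

**Conventions.** $G$ is a locally finite multigraph, $Q$ a set of $q$ colors, and $q\ge\deg v+\mu(v)$ for all vertices $v$. A *partial coloring* is a proper map $\theta:\mathrm{dom}\,\theta\to Q$ with $\mathrm{dom}\,\theta\subseteq E$. $M_\theta(v)$ is the set of colors not appearing at $v$ (*missing* at $v$). For non-isolated $v$,
$$|M_\theta(v)|\ \ge\ q-\deg v\ \ge\ \mu(v)\ \ge\ 1,\qquad \deg v\le q-1. \tag{5.1}$$

For colors $c\ne c'$, the $cc'$-graph has all vertices and the edges colored $c$ or $c'$; its components are the *$cc'$-components*. Degrees in it are at most $2$, so each component is a cycle (possibly two parallel edges), a finite path (possibly a single vertex), or a one-way or two-way infinite path. In particular a component has at most two vertices of degree $\le1$. A vertex missing $c$ or $c'$ has degree $\le1$, so its component is a finite or one-way infinite path with that vertex as an end. *Swapping* $c,c'$ on a component keeps the coloring proper and changes missing sets only at ends of the component, where $c$ and $c'$ are exchanged.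

*Example.* On a path $v_0v_1v_2v_3$ with edges colored $1,2,1$, the $12$-component is the whole path, and $v_0$ misses $2$. After the swap the colors are $2,1,2$, and $v_0$ misses $1$. The missing sets of $v_1,v_2$ are unchanged.

**Fan construction.** Let $\theta$ be a partial coloring and $e_0$ an uncolored edge joining $x$ and $y_0$. For each neighbor $v$ of $x$ let $M'(v)\subseteq M_\theta(v)$ with $|M'(v)|\ge\mu(x,v)$. (The freedom to restrict to $M'$ will be crucial.) Given distinct edges $e_0,\dots,e_i$ at $x$, where $e_l$ joins $x$ and $y_l$, choose
$$\delta_i\in M'(y_i)\setminus\{\delta_l: l<i,\ y_l=y_i\}.$$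
This is possible, since at most $\mu(x,y_i)-1$ indices $l<i$ have $y_l=y_i$. Stop with $p=i$

- in case (I), if $\delta_i\in M_\theta(x)$;
- in case (II), if $\delta_i\notin M_\theta(x)$ and $\delta_i=\delta_j$ for some $j<i$.

Otherwise let $e_{i+1}$ be the edge at $x$ colored $\delta_i$. It is new: $e_0$ is uncolored, and $e_1,\dots,e_i$ have colors $\delta_0,\dots,\delta_{i-1}$, all different from $\delta_i$. Since $\deg x<\infty$, the process stops. So $\delta_0,\dots,\delta_{p-1}$ are distinct and not in $M_\theta(x)$, and $\theta(e_{l+1})=\delta_l$ for $l<p$. In case (II), $y_j\ne y_p$ by the choice of $\delta_p$.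

**Rotation.** For $i\le p$ let $\theta^{(i)}$ agree with $\theta$, except that $\theta^{(i)}(e_l)=\delta_l$ for $l<i$ and $e_i$ is uncolored. Its domain is $(\mathrm{dom}\,\theta\cup\{e_0\})\setminus\{e_i\}$. The colors $\delta_0,\dots,\delta_{i-1}$, formerly on $e_1,\dots,e_i$, are now on $e_0,\dots,e_{i-1}$, so the set of colors at $x$ is unchanged and each is used once there. Any other vertex $v$ receives only the colors $\delta_l$ with $l<i$, $y_l=v$; these are distinct and lie in $M_\theta(v)$. So $\theta^{(i)}$ is proper, and
$$M_{\theta^{(i)}}(x)=M_\theta(x),\qquad M_{\theta^{(i)}}(y_i)\supseteq M_\theta(y_i)\setminus\{\delta_l:l<i,\,y_l=y_i\}\ni\delta_i. \tag{5.2}$$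

**Lemma 4 (fans).** In case (I), $\theta^{(p)}$ together with $e_p\mapsto\delta_p$ is a partial coloring with domain $\mathrm{dom}\,\theta\cup\{e_0\}$. In case (II), put $\delta=\delta_p=\delta_j$ and let $\gamma\in M_\theta(x)$ be arbitrary. Then $\gamma\neq\delta$ and there is $i\in\{j,p\}$ such that the $\gamma\delta$-component $K$ of $y_i$ is the same in $\theta$ and in $\theta^{(i)}$, and $x\notin K$. In $\theta^{(i)}$ the edge $e_i$ is uncolored, $\gamma$ is missing at $x$, and $\delta$ is missing at $y_i$. If $K$ is finite, swapping $\gamma,\delta$ on $K$ in $\theta^{(i)}$ and giving $e_i$ color $\gamma$ yields a partial coloring with domain $\mathrm{dom}\,\theta\cup\{e_0\}$.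

*Proof.* Case (I) is (5.2): $\delta_p$ is missing at both ends of $e_p$ in $\theta^{(p)}$.

In case (II), $\delta\notin M_\theta(x)$, so $\gamma\ne\delta$. No $\delta_l$ with $l\le p$ lies in $M_\theta(x)$, so none equals $\gamma$. In $\theta$, the vertex $x$ misses $\gamma$, and $y_j,y_p$ miss $\delta$. So the three distinct vertices $x,y_j,y_p$ have degree $\le1$ in the $\gamma\delta$-graph of $\theta$, and they are not all in the $\gamma\delta$-component $K_x$ of $x$. If $y_j\notin K_x$, let $i=j$. Otherwise let $i=p$; then $y_j\in K_x$ and $y_p\notin K_x$.

If $i=j$, the rotation involves only the colors $\delta_0,\dots,\delta_{j-1}$, none of which is $\gamma$ or $\delta=\delta_j$. So the $\gamma\delta$-graph does not change, and $x\notin K$ because $y_j\notin K_x$.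

If $i=p$, then among $\delta_0,\dots,\delta_{p-1}$ only $\delta_j$ equals $\delta$, and none equals $\gamma$. So the $\gamma\delta$-graph loses $e_{j+1}$ (which had color $\delta_j$) and gains $e_j$ (which now has it), and nothing else changes. Both are edges at $x$ with both ends in $K_x$: the first because $\theta(e_{j+1})=\delta$, the second because $y_j\in K_x$. So the vertex set of $K_x$ is still a union of components, and all other components are unaffected. One of them is the component of $y_p$. Hence it is the same in both colorings, and it does not contain $x$.

The statements about missing colors are (5.2). For the last claim: after the swap $y_i$ misses $\gamma$, and $x$ still misses $\gamma$ because $x\notin K$. $\square$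

## 6. Chains that leave a window

Let $W$ be a finite vertex set. $E(W)$ is the set of edges with both ends in $W$, and $\partial W$ the set of edges with exactly one end in $W$. A two-colored component *exits* if it contains an edge of $\partial W$. A two-colored component that meets $W$ and does not exit lies in $W$ with all its edges in $E(W)$. Such components may be swapped freely; Lemma 4 gets stuck, as a local procedure, exactly when $K$ exits.

*Example.* Take the ladder with $q=4$, top edges $t_n$ from $(n,0)$ to $(n+1,0)$, bottom edges $b_n$, rungs $r_n$. Leave $t_0$ uncolored. For $n\ge1$ color $t_n$ with $3$ if $n$ is odd and $1$ if $n$ is even; for $n\le-1$ color $t_n$ with $1$ if $n$ is odd and $3$ if $n$ is even. Color $b_n$ with $3$ for odd $n$ and $1$ for even $n$, and $r_n$ with $2$ for $n\le0$ and $4$ for $n\ge1$. This is proper. The vertex $(0,0)$ misses $3,4$ and $(1,0)$ misses $1,2$. The $31$-component of $(1,0)$ is the ray $t_1,t_2,\dots$, that of $(0,0)$ is the ray $t_{-1},t_{-2},\dots$, and both exit every window $W=\{-n,\dots,n\}\times\{0,1\}$. Instead of swapping on an infinite ray, *move the hole*: shift the colors of $t_1,t_2,t_3$ back by one step, so that $t_0,t_1,t_2$ get $3,1,3$ and $t_3$ becomes uncolored.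 Now both ends $(3,0)$ and $(4,0)$ of the hole miss $2$, and $t_3$ can be colored $2$. (In this small example there are also other ways to finish: $t_0\mapsto1$, $t_{-1}\mapsto4$ works as well. The point is the shift.)

This is the idea in general. A chain that exits is an enemy for the swap, but it is a long road inside $W$ along which the hole can travel. Only boundedly many two-colored chains can exit, because each uses one of the $b$ edges of $\partial W$. So on a long road there is a spot near which *every* chain starting at a missing color stays inside $W$. Bring the hole there and run a second fan.

**Lemma 5 (local recoloring).** Let $\theta$ be a partial coloring of $G$, $W\subseteq V(G)$ finite, $b=|\partial W|$, and $e_0$ an uncolored edge with an end $x\in W$ such that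
$$\mathrm{dist}(x,V(G)\setminus W)\ \ge\ q(2q-1)b+2 .$$
Then there is a partial coloring $\theta'$ with $\mathrm{dom}\,\theta'=\mathrm{dom}\,\theta\cup\{e_0\}$ that agrees with $\theta$ outside $E(W)$.

(The distance is $\infty$ if no path leads from $x$ out of $W$.)

*Proof.* The distance is at least $2$, so all neighbors of $x$ are in $W$ and all edges at $x$ are in $E(W)$.

**Step 1: the first fan.** This step either finishes or produces two exiting chains, one at each end of the hole. Build a fan at $x$ from $e_0$ in $\theta$ with $M'=M_\theta$, allowed by (5.1). In case (I) Lemma 4 finishes, changing only edges at $x$. In case (II) choose $\gamma\in M_\theta(x)$, take $i,K,\delta$ from Lemma 4, and let $\varphi=\theta^{(i)}$. If $K$ does not exit, it lies in $W$ and is finite, and Lemma 4 finishes. So let $K$ exit. Let $K_x$ be the $\gamma\delta$-component of $x$ in $\varphi$. It differs from $K$, because $x\notin K$. If $K_x$ does not exit, swap on $K_x$: then $x$ misses $\delta$, and $y_i\notin K_x$ still misses $\delta$, so we color $e_i$ with $\delta$ and are done. So assume both exit, and rename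
$$e=e_i,\quad u_0=x,\quad u_1=y_i,\quad \alpha=\gamma,\quad\beta=\delta,\quad P=K,\quad P'=K_x .$$
In $\varphi$: the edge $e$ joins $u_0,u_1$ and is uncolored, $\alpha\in M_\varphi(u_0)$, $\beta\in M_\varphi(u_1)$, and $P\ni u_1$, $P'\ni u_0$ are distinct $\alpha\beta$-components, both exiting.

Since $u_1$ misses $\beta$ and $P$ has an edge, $P$ is a path starting at $u_1$. Let its distinct vertices be $u_1,u_2,\dots$ and its edges $f_1,f_2,\dots$ in order, $f_l$ joining $u_l,u_{l+1}$. So $\varphi(f_1)=\alpha$ and the colors alternate. Let $f_s$ be the first edge of $P$ in $\partial W$. Then $u_1,\dots,u_s\in W$, $u_{s+1}\notin W$, and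
$$s\ \ge\ \mathrm{dist}(u_1,V\setminus W)\ \ge\ \mathrm{dist}(x,V\setminus W)-1\ \ge\ q(2q-1)b+1. \tag{6.1}$$

**Step 2: a good spot on the road.** Call $v\in W$ *bad* if it is incident with an edge of $\partial W$, or if for some colors $c\in M_\varphi(v)$ and $c'\neq c$ the $cc'$-component of $v$ in $\varphi$ exits. Call the other vertices of $W$ *good*. We count bad vertices. At most $b$ are of the first kind. A bad vertex of the second kind has degree $\le1$ in a two-colored component through some colored $f\in\partial W$. Such a component is determined by $f$ and its second color, so there are at most $b(q-1)$ of them, each with at most two vertices of degree $\le1$. So there are at most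
$$b+2b(q-1)=(2q-1)b$$
bad vertices. The closed neighborhood of a vertex has at most $q$ elements by (5.1), so at most $q(2q-1)b$ vertices lie in the closed neighborhood of a bad vertex. By (6.1) this is less than $s$. So fix $t\in\{1,\dots,s\}$ such that $u_t$ and all its neighbors in $W$ are good. As $u_t$ is good, it has no neighbor outside $W$: all edges at $u_t$ are in $E(W)$ and all its neighbors are good. We record:

- $t\ge2$, because $u_1$ is bad: $\beta\in M_\varphi(u_1)$ and its $\alpha\beta$-component $P$ exits. Also $t\le s-1$, because $u_s$ is incident with $f_s\in\partial W$. So $f_1,\dots,f_t\in E(W)$.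
- $u_t$ and its neighbor $u_{t+1}$ are good vertices of the exiting component $P$, so each of them sees both $\alpha$ and $\beta$ in $\varphi$.

**Step 3: shift the hole to the good spot.** Let $a=\varphi(f_t)$ and $\{a,b'\}=\{\alpha,\beta\}$. Let $\psi$ agree with $\varphi$ except that $\psi(e)=\varphi(f_1)=\alpha$, $\psi(f_l)=\varphi(f_{l+1})$ for $1\le l<t$, and $f_t$ is uncolored. We check each vertex.

- $u_0\notin P$ gains only $\alpha\in M_\varphi(u_0)$ on $e$.
- $u_1$ had $\alpha$ on $f_1$; now it has $\alpha$ on $e$ and $\beta\in M_\varphi(u_1)$ on $f_1$.
- For $1<l<t$ the vertex $u_l$ had $\alpha,\beta$ on $f_{l-1},f_l$, and now has them exchanged.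
- $u_t$ had $b'$ on $f_{t-1}$ and $a$ on $f_t$; now it has $a$ on $f_{t-1}$.
- $u_{t+1}$ loses $a$ on $f_t$.

So $\psi$ is proper, its only uncolored edge in $\mathrm{dom}\,\theta\cup\{e_0\}$ is $f_t$, and
$$M_\psi(u_0)=M_\varphi(u_0)\setminus\{\alpha\},\quad M_\psi(u_1)=M_\varphi(u_1)\setminus\{\beta\},\quad M_\psi(u_t)=M_\varphi(u_t)\cup\{b'\},\quad M_\psi(u_{t+1})=M_\varphi(u_{t+1})\cup\{a\}, \tag{6.2}$$
with $M_\psi=M_\varphi$ elsewhere.

**Step 4: set up the second fan.** Goodness was defined with $\varphi$, but the hole now lives in $\psi$. So we want a fan that uses only colors missing in $\varphi$. Put $z=u_t$ and choose $\gamma'\in M_\varphi(z)\subseteq M_\psi(z)$. This is where the spare color enters: $M_\varphi(z)\neq\varnothing$ although $z$ sees both $\alpha$ and $\beta$, and so $\gamma'\notin\{\alpha,\beta\}$. (In the two-color path of Section 4 there is no such $\gamma'$.) Also $b'\in M_\psi(z)$. Build a fan at $z$ in $\psi$ from the uncolored edge $f_t$, with first neighbor $u_{t+1}$, taking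
$$M'(u_{t+1})=M_\varphi(u_{t+1}),\qquad M'(v)=M_\psi(v)\ \text{ for the other neighbors } v \text{ of } z .$$
The size condition holds because $|M'(v)|\ge q-\deg v\ge\mu(v)\ge\mu(z,v)$. From now on $e_l,y_l,\delta_l$ ($l\le p$) denote this second fan, so $e_0=f_t$ and $y_0=u_{t+1}$. By (6.2), $M_\psi(v)\subseteq M_\varphi(v)$ unless $v\in\{u_t,u_{t+1}\}$, and $y_l\neq z$. Therefore
$$M'(y_l)\subseteq M_\varphi(y_l)\quad\text{and $y_l$ is good, for all } l\le p . \tag{6.3}$$
Moreover $a\notin M'(u_{t+1})$, as $u_{t+1}$ sees $a$ in $\varphi$; and $\delta_l\ne b'$ for $l<p$, as $\delta_l\notin M_\psi(z)\ni b'$.

**Step 5: finish when some fan vertex misses $a$.** The colors $\alpha,\beta$ need separate care, since the shift changed the $\alpha\beta$-graph. Suppose $a\in M'(y_i)$ for some $i\le p$, and take $i$ least. Then $y_i\ne u_{t+1}$. For $l<i$ we have $\delta_l\in M'(y_l)\not\ni a$ and $\delta_l\neq b'$. So rotating $\psi$ to $i$ involves only colors outside $\{\alpha,\beta\}$, the $\alpha\beta$-graph does not change, $y_i$ still misses $a$ and $z$ still misses $b'$. Let $R$ be the $\alpha\beta$-component of $y_i$ in $\varphi$. By (6.3), $a\in M_\varphi(y_i)$ and $y_i$ is good, so $R$ does not exit. Hence $R\subseteq W$ and $R\ne P,P'$.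 The $\alpha\beta$-graphs of $\varphi$ and $\psi$ differ only in edges of $P$ and in $e$, which joins $P'$ to $P$. So $R$ is also an $\alpha\beta$-component of $\psi$ and of the rotated coloring, and $z\notin R$ because $z\in P$. Swap on $R$. Now $y_i$ misses $b'$, and so does $z$. Color $e_i$ with $b'$.

**Step 6: finish when no fan vertex misses $a$.** Now $a\notin M'(y_l)$ for all $l\le p$, so no $\delta_l$ equals $a$. In case (I) of the fan, Lemma 4 finishes, changing only edges at $z$. In case (II), let $\delta=\delta_p=\delta_j$. Then $\delta\notin M_\psi(z)\ni b'$, so $\delta\ne b'$, and $\delta\neq a$. Thus $\{\gamma',\delta\}\cap\{\alpha,\beta\}=\varnothing$. Apply Lemma 4 to $\psi$ with $\gamma'$ as $\gamma$. It gives $i\in\{j,p\}$ and the $\gamma'\delta$-component $K$ of $y_i$ in $\psi$, where $\delta\in M'(y_i)\subseteq M_\varphi(y_i)$. The colorings $\varphi$ and $\psi$ differ only on edges that in each of them are uncolored or have colors in $\{\alpha,\beta\}$, so their $\gamma'\delta$-graphs coincide. Since $y_i$ is good, $K$ does not exit. So $K\subseteq W$ is finite, and Lemma 4 finishes.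

In all cases every edge whose color changed is in $E(W)$: edges at $x$ and at $z$, the edges $f_1,\dots,f_t$, and edges of non-exiting components. The final domain is $\mathrm{dom}\,\theta\cup\{e_0\}$. $\square$

**Corollary 6 (theorem of Vizing and Ore).** Every finite multigraph with $q\ge\deg v+\mu(v)$ for all $v$ has a proper $q$-edge-coloring.

*Proof.* Apply Lemma 5 with $W=V(G)$, $b=0$, to the edges one after another, starting from the empty coloring. $\square$

By compactness the same holds for locally finite multigraphs.

## 7. Borel tools, and components with a finite marker set

**Countable quantifiers.** We use the Lusin–Novikov theorem: countable-to-one projections of Borel sets are Borel, and Borel sets with countable sections are uniformized by countably many Borel functions. Applied to the incidence relation of a Borel multigraph, it lists the edges at $x$ by Borel functions. Composing moves along edges gives Borel functions $h_0,h_1,\dots:X\to X$ such that $\{h_n(x):n\in\omega\}$ is the component of $x$. So lying in the same component is a countable Borel equivalence relation, and a condition that quantifies over vertices, edges, paths, or finite sets inside one component is a countable union or intersection. For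 example "the component of $v$ in $C-F$ is infinite", for finite $F$, is Borel: for every $n$ there are $n$ distinct vertices reachable from $v$ by paths avoiding $F$. We also fix Borel linear orders on our standard Borel spaces. Choosing the least of finitely many objects, or the lexicographically least of finitely many colorings of a finite set, is then Borel.

**(KM)** (Kechris–Miller, *Topics in Orbit Equivalence*, Lemma 7.3.) If $R$ is a countable Borel equivalence relation and $\Phi$ is a Borel set of finite nonempty sets, each contained in one $R$-class, then there is a Borel $\Psi\subseteq\Phi$ which is a maximal family of pairwise disjoint members of $\Phi$.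

**(KST)** (Kechris–Solecki–Todorcevic, *Borel chromatic numbers*.) Every locally finite Borel graph has a Borel maximal independent set.

*Example for (KM).* In the rotation graph let $\Phi$ be the set of all pairs $\{x,x+\xi\}$. Then $\Psi$ is the Borel maximal matching used in Section 3.

From now on $G$ is a Borel multigraph and $q\ge\deg v+\mu(v)$ for all $v$.

**Lemma 7 (smooth case).** Suppose a Borel set $T$ meets each component of $G$ in a finite nonempty set. Then $\chi'_B(G)\le q$.

*Proof.* Replacing $T$ by the set of least elements of $T$ in each component, assume $T$ picks one vertex per component. Enumerate the edges of each component as $g_0,g_1,\dots$ by distance to the chosen vertex, breaking ties by a Borel order. Only finitely many edges have a given distance, so this exhausts the component. Let $c(g_n)$ be the least color such that for every $m\ge n$ (for which $g_m$ exists) the assignment $c(g_0),\dots,c(g_n)$ extends to a proper $q$-coloring of $g_0,\dots,g_m$.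

This is well defined. Before step $0$, the empty assignment extends to $g_0,\dots,g_m$ for every $m$ by Corollary 6, as subgraphs satisfy the same degree condition. Suppose $c(g_0),\dots,c(g_{n-1})$ extends for every $m$. Then for each $m\ge n$ some color for $g_n$ works, and a color that works for $m$ works for all smaller values. There are finitely many colors, so one of them works for all $m$ (König's lemma in its simplest form).

The coloring is proper. It is Borel, because by induction on $n$ the color of $g_n$ depends in a Borel way on the chosen vertex: the definition only asks which of the edges $g_0,g_1,\dots$ share a vertex. $\square$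

## 8. Minimal end cuts in two-ended components

In this section every component of $G$ is two-ended. We look for the sparse cuts of Section 4, in a Borel way.

**Definition (end cut).** A finite edge set $F$ in a component $C$ is an end cut if $C-F$ has at least two infinite components (hence exactly two, by (1.2)). Let $\kappa(C)$ be the least size of an end cut of $C$, and $\mathcal F$ the set of end cuts of size $\kappa$. $V(F)$ is the set of ends of edges of $F$.

By (1.2) end cuts exist, and $\kappa(C)\ge1$ as $C$ is connected. Being an end cut is Borel, so $\kappa$ is a Borel function and $\mathcal F$ a Borel set.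

*Example.* The line has $\kappa=1$. In the ladder deleting one edge leaves a connected graph, so $\kappa=2$, attained by $\{t_n,b_n\}$. The set $\{t_0,r_1,b_1\}$ is an end cut too, but not of minimal size; its sides are $\{(n,\varepsilon):n\le0\}\cup\{(1,1)\}$ and the rest.

**Lemma 8.** If $F\in\mathcal F$, then $C-F$ has exactly two components, both infinite (the *sides* of $F$), and $F$ is the set of all edges between them.

*Proof.* Let $A$ be an infinite component of $C-F$ and $F'\subseteq F$ the set of edges of $F$ with exactly one end in $A$. Every edge of $C$ leaving $A$ is in $F$, hence in $F'$. So in $C-F'$ the set $A$ is still a component, and the other infinite component of $C-F$ is still connected and separated from $A$. Thus $F'$ is an end cut and $F'=F$ by minimality. Applying this to both infinite components $A,A'$, each edge of $F$ has exactly one end in $A$ and exactly one in $A'$. A third component of $C-F$ would have no edge of $F$ leaving it, so it would be a component of $C$, contradicting connectedness. Finally every edge between $A$ and $A'$ is in $F$. $\square$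

**Lemma 9.** Let $F,\tilde F\in\mathcal F$ be in $C$, let $A,A'$ be the sides of $F$, and suppose $V(\tilde F)\subseteq A$. Then the sides of $\tilde F$ can be labeled $\tilde A,\tilde A'$ so that $\tilde A\subseteq A$, $A'\subseteq\tilde A'$, and $A\setminus\tilde A=A\cap\tilde A'$ is finite.

*Proof.* $A'$ is connected by edges inside $A'$, and none of these is in $\tilde F$. So $A'$ lies in one side $\tilde A'$ of $\tilde F$, and the other side $\tilde A$ is contained in $A$. Suppose $A\cap\tilde A'$ were infinite. By (1.3) $C-(F\cup\tilde F)$ has finitely many components, and each of the disjoint infinite sets $A'$, $\tilde A$, $A\cap\tilde A'$ is a union of such components. So each contains an infinite component, giving three in all. By (1.2) this contradicts two-endedness. $\square$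

**The family $\Psi$.** We now choose cuts that do not cross. Let $\Phi$ be the Borel set of finite $N\subseteq X$ that induce connected subgraphs and contain $V(F)$ for some $F\in\mathcal F$. Every component contains members of $\Phi$: add finitely many paths to some $V(F)$. Let $\Psi\subseteq\Phi$ be given by (KM). By maximality it has a member in every component. For $N\in\Psi$ let $F_N$ be the least $F\in\mathcal F$, in a Borel linear order, with $V(F)\subseteq N$; there are finitely many candidates. As members of $\Psi$ are disjoint, the cuts $F_N$ are pairwise disjoint.

**Ordering $\Psi$ inside a component.** Fix $C$, and let $\Psi_C$ be the set of members of $\Psi$ in $C$. If $N\ne N'$ are in $\Psi_C$, then $N'$ is connected and disjoint from $V(F_N)$, so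
$$N' \text{ lies in one side of } F_N . \tag{8.1}$$
So Lemma 9 applies to $F_N,F_{N'}$. In its notation $A\cap\tilde A=\tilde A$ and $A'\cap\tilde A'=A'$ are infinite, $A\cap\tilde A'$ is finite, and $A'\cap\tilde A=\varnothing$. Thus exactly two of the four intersections are infinite; they match the sides of $F_N$ with those of $F_{N'}$ bijectively, and matched sides have finite symmetric difference. Having finite symmetric difference is an equivalence relation. The two sides of one cut are inequivalent, so among all sides of cuts $F_N$, $N\in\Psi_C$, there are exactly two classes. Call one of them $+$ and the other $-$, and let $A_N^+,A_N^-$ be the sides of $F_N$ in these classes. The choice of names is not canonical. We use it only for reasoning inside one $C$; every Borel definition below will be symmetric in $+$ and $-$.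

For $N\ne N'$, the side of $F_N$ containing $V(F_{N'})$ is either $A_N^+$, and then $A_{N'}^+\subseteq A_N^+$ by Lemma 9; or it is $A_N^-$, and then $A_{N'}^-\subseteq A_N^-$, that is, $A_N^+\subseteq A_{N'}^+$. So the sets $A_N^+$ are linearly ordered by inclusion, strictly, as the edges leaving $A_N^+$ are those of $F_N$ and the $F_N$ are distinct. Write $N<N'$ if $A_{N'}^+\subsetneq A_N^+$.

**Lemma 10.** Let $N,N',N''\in\Psi_C$.
(a) $N<N'$ implies $N'\subseteq A_N^+$ and $N\subseteq A_{N'}^-$.
(b) If $N<N'$, then $A_N^+\cap A_{N'}^-$ is finite, and only finitely many members of $\Psi_C$ lie strictly between $N$ and $N'$. So $\Psi_C$ is finite or of order type $\omega$, $\omega^*$ or $\mathbb Z$.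
(c) For $N''\ne N,N'$: $N''$ is strictly between $N$ and $N'$ if and only if $N$ and $N'$ lie in different sides of $F_{N''}$. So betweenness is Borel and independent of the labeling.

*Proof.* (a) Each edge of $F_{N'}$ has an end in $A_{N'}^+\subseteq A_N^+$, so $N'$ meets $A_N^+$, and by (8.1) $N'\subseteq A_N^+$. Likewise each edge of $F_N$ has an end in $A_N^-\subseteq A_{N'}^-$, so $N\subseteq A_{N'}^-$.

(b) $A_N^+\cap A_{N'}^-=A_N^+\setminus A_{N'}^+$ is finite, as the two sets are equivalent. By (a), each $N''$ with $N<N''<N'$ is contained in it. These $N''$ are disjoint and nonempty.

(c) By (a), $A_{N''}^+$ contains every member above $N''$ and $A_{N''}^-$ every member below it. So $N,N'$ are in different sides exactly when one is above and the other below $N''$. $\square$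

**Splitting off first and last elements.** Call $N\in\Psi_C$ extreme if some side of $F_N$ contains no member of $\Psi_C$. By Lemma 10(a) the side $A_N^+$ contains exactly the members above $N$ and $A_N^-$ exactly those below (and $N$ itself lies in neither side). So the extreme members are exactly the first and last elements of $\Psi_C$. The union $X_s$ of all components having an extreme $N$ is Borel, and the union of the extreme $N$'s meets each component in $X_s$ in a finite nonempty set. Lemma 7 gives $\chi'_B(G|X_s)\le q$. On the rest, $X_z$, each $\Psi_C$ has order type $\mathbb Z$.

## 9. Windows around sparse cuts, and the gluing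

It remains to color $G|X_z$. For a component $C\subseteq X_z$ list $\Psi_C=\{N_i\}_{i\in\mathbb Z}$ increasingly, and write $F_i$, $A_i^\pm$ for the corresponding cuts and sides; so $A_{i+1}^+\subsetneq A_i^+$. Put
$$L=L(C)=2\kappa(C)\,q(2q-1)+2 .$$
The boundary of a window between two cuts has at most $2\kappa$ edges, however long the window is. So we can make windows long enough for Lemma 5.

**Sparse cuts.** Join $N_i,N_{i'}$ if $1\le|i-i'|\le2L$. By Lemma 10(c) this is a locally finite Borel graph on the members of $\Psi$ in $X_z$. Let $\Psi^*$ be a Borel maximal independent set, by (KST). By maximality every $N_i$ is within index distance $2L$ of $\Psi^*$, so $\Psi^*$ is unbounded in both directions in each $\Psi_C$. Consecutive members of $\Psi^*$ are at index distance at least $2L+1$, by independence, and at most $4L+1$: at distance $\ge4L+2$ the member $2L+1$ steps after the first would be at distance $\ge 2L+1$ from all of $\Psi^*$.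

**Windows.** For $N=N_i\in\Psi^*$ let
$$W_N=A_{i-L}^+\cap A_{i+L}^- .$$
Equivalently, $W_N$ consists of the vertices on the same side as $N$ of both cuts with index at distance $L$ from $i$. This description is symmetric, so $N\mapsto W_N$ is Borel.

*Example.* In the line suppose $F_i$ is the edge between $k_i$ and $k_i+1$, where $k_i<k_{i+1}$, and $A_i^+=\{n:n>k_i\}$. Then $W_{N_i}=\{k_{i-L}+1,\dots,k_{i+L}\}$, with two boundary edges.

**Lemma 11.** Let $N=N_i\in\Psi^*$.
(a) $W_N$ is finite, $N\subseteq W_N$, $F_N\subseteq E(W_N)$, and $|\partial W_N|\le2\kappa$.
(b) If $x\in V(F_N)$, then $\mathrm{dist}(x,X\setminus W_N)\ge L$.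
(c) The sets $W_N$, $N\in\Psi^*$, are pairwise disjoint, and $E(W_N)\cap F_{N'}=\varnothing$ for $N\ne N'$ in $\Psi^*$.
(d) After deleting $D:=\bigcup_{N\in\Psi^*}F_N$ from $G|X_z$, all components are finite.

*Proof.* (a) $W_N$ is finite by Lemma 10(b), and $N\subseteq W_N$ by Lemma 10(a); so $F_N\subseteq E(W_N)$. An edge leaving $W_N$ has its outer end in $A_{i-L}^-$ or in $A_{i+L}^+$, so by Lemma 8 it is in $F_{i-L}\cup F_{i+L}$.

(b) A path from $x$ out of $W_N$ reaches $A_{i+L}^+$ or $A_{i-L}^-$. In the first case, for each $j=1,\dots,L$ it goes from $A_{i+j}^-$, which contains $N_i\ni x$, to $A_{i+L}^+\subseteq A_{i+j}^+$, so it uses an edge of $F_{i+j}$. The sets $F_{i+1},\dots,F_{i+L}$ are disjoint, so the path has at least $L$ edges. In the second case it goes from $A_{i-j}^+\supseteq N_i$ to $A_{i-L}^-\subseteq A_{i-j}^-$ and uses an edge of each of $F_{i-1},\dots,F_{i-L}$.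

(c) Windows in different components are disjoint. In one component let $i'\ge i+2L+1$. Then $W_{N_{i'}}\subseteq A_{i'-L}^+\subseteq A_{i+L}^+$, while $W_{N_i}\subseteq A_{i+L}^-$. The second claim follows because $V(F_{N'})\subseteq W_{N'}$.

(d) Let $v\in C$, and take a finite path from $v$ to a vertex of $N_0$. It meets only finitely many $N_j$. As $\Psi^*$ is unbounded in both directions, there are $j<0<j'$ with $N_j,N_{j'}\in\Psi^*$ that it does not meet, so it avoids the edges of $F_j$ and $F_{j'}$. Since $N_0\subseteq A_j^+\cap A_{j'}^-$, also $v\in A_j^+\cap A_{j'}^-$. The component of $v$ after the deletion of $D\supseteq F_j\cup F_{j'}$ stays in this set, which is finite by Lemma 10(b). $\square$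

Now $E$ denotes the set of edges of $G|X_z$.

**Step 1: color the finite pieces.** Color each finite component of $(X_z,E\setminus D)$ properly with $Q$, by Corollary 6, choosing the lexicographically least coloring relative to a Borel order of the edges. This gives a Borel partial coloring $\theta$ of $G|X_z$ with domain $E\setminus D$.

**Step 2: repair each window.** Let $N\in\Psi^*$. Apply Lemma 5 to $G|X_z$ with $W=W_N$, starting from $\theta$, successively to the $\kappa$ edges of $F_N$. The hypothesis holds each time: by Lemma 11, $b\le2\kappa$, and an end $x$ of an edge of $F_N$ has distance at least $L=2\kappa q(2q-1)+2\ge q(2q-1)b+2$ from the outside of $W_N$. The domain only grows, and changes stay in $E(W_N)$. By Lemma 11(c) the only edges of $D$ in $E(W_N)$ are those of $F_N$, so at the end all of $E(W_N)$ is colored. Hence there is $\tau:E(W_N)\to Q$ such that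
$$\tau\ \cup\ \theta|_{(E\setminus D)\setminus E(W_N)}\quad\text{is a proper partial coloring.} \tag{9.1}$$
There are finitely many such $\tau$, and (9.1) depends only on the finitely many edges in or adjacent to $E(W_N)$. Let $\tau_N$ be the lexicographically least; $N\mapsto\tau_N$ is Borel. (Lemma 5 is used only for existence. No Borel version of its proof is needed.)

**Step 3: glue.** Define $\theta^*=\tau_N$ on $E(W_N)$ for $N\in\Psi^*$, and $\theta^*=\theta$ on all other edges. It is well defined by Lemma 11(c), total because $D\subseteq\bigcup_NE(W_N)$, and Borel. It is proper: two adjacent edges do not lie in two different sets $E(W_N)$, $E(W_{N'})$, as their common vertex would be in $W_N\cap W_{N'}$. If both lie in the same $E(W_N)$, they differ because $\tau_N$ is proper. If one lies in $E(W_N)$ and the other in no window, the other is in $E\setminus D$ and has its $\theta$-color, and they differ by (9.1). If neither lies in a window, they differ because $\theta$ is proper.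

Together with $X_s$ this proves $\chi'_B(G)\le q$ whenever all components of $G$ are two-ended. In particular Theorem 1 is proved: the answer to the problem is yes.

## 10. Finitely many ends, at least three: proof of Theorem 2

Split $X$ into three invariant sets: (i) the finite components; (ii) the two-ended components; (iii) the components $C$ having a finite connected $N$ such that $C-N$ has at least three infinite components. They are Borel by Section 7. Under the hypothesis of Theorem 2 they exhaust $X$: a component with no ends is finite, and one with at least three ends has a finite $S$ with at least three infinite components of $C-S$, which by (1.1) can be enlarged to a finite connected $N$. The components in (iii) have finitely many ends. Class (i) is handled by Lemma 7 with $T$ the union of the class, and (ii) by Section 9.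

For (iii) we find finite marker sets and apply Lemma 7. Let $\Phi$ be the Borel set of finite connected $N$ such that $C-N$ has at least three infinite components, where $C$ is the component containing $N$. (We take $N$ nonempty.) Let $\Psi$ be as in (KM). By maximality $\Psi_C\ne\varnothing$ for each $C$ in (iii).

**Claim.** $\Psi_C$ is finite.

*Proof.* Let $C$ have $n<\infty$ ends. By (1.1) there is a finite nonempty connected $K$ such that $C-K$ has exactly $n$ infinite components. We show that every $N\in\Phi$ in $C$ meets $K$. Since members of $\Psi_C$ are disjoint, it follows that $|\Psi_C|\le|K|$.

Suppose $N\cap K=\varnothing$. As $N$ is connected, it lies in one component $D$ of $C-K$. The set $K$ is connected, and every other component of $C-K$ is connected, adjacent to $K$, and disjoint from $N$. So $K$ and all components of $C-K$ other than $D$ lie in one component $Z$ of $C-N$. At least two other infinite components $U_1,U_2$ of $C-N$ remain. They are disjoint from $Z$, hence contained in $D$, so $D$ is infinite. Now $U_1,U_2$ are components of $C-N$ disjoint from $K$, and the $n-1$ infinite components of $C-K$ other than $D$ are disjoint from $N$. So all of these are components of $C-(K\cup N)$: there are $n+1$ distinct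 infinite ones, contradicting that $C$ has $n$ ends. $\square$

*Example.* For three rays glued at a vertex $o$, the members of $\Phi$ are exactly the finite connected sets containing $o$, so $|\Psi_C|=1$.

Thus $\bigcup\Psi$ meets each component of (iii) in a finite nonempty set, and Lemma 7 applies. The three classes together give $\chi'_B(G)\le q$. If $G$ has maximum degree $d$ and maximum multiplicity $\mu$, then $q\le d+\mu$. This proves Theorem 2. $\square$

## 11. Graphs that need all $d+1$ colors, and the condition on ends

**Proof of Proposition 3(a), $d=2m$ even.** We extend the rotation argument of Section 3. Let $\xi$ be irrational, $X=\mathbb R/\mathbb Z$, and join $x$ to $x+g\xi$ for each $g\in\{1,3,\dots,2m-1\}$. The graph is $d$-regular. Each component is a copy of the graph on $\mathbb Z$ in which $i,j$ are joined when $|i-j|\in\{1,3,\dots,2m-1\}$. It is bipartite (even and odd), so $\chi'=d$ by König's theorem and compactness. It is two-ended: deleting $1,\dots,2m-1$ leaves no edge between the integers $\le0$ and those $\ge2m$, while for $S\subseteq[-k,k]$ the integers $>k$ and those $<-k$ each form a connected set, so at most two components of the rest are infinite.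

Suppose $\chi'_B=d$. Every vertex sees every color, so a color class is a Borel perfect matching $\mathcal M$. For $x\in X$ identify $x+i\xi$ with $i\in\mathbb Z$ and let
$$g(n)=\sum\bigl\{(-1)^i:\ \{i<j\}\in\mathcal M,\ i\le n<j\bigr\},\qquad f(x)=g(0).$$
The sum is finite, since edges have length at most $2m-1$, and $f$ is Borel with integer values. Compare $g(0)$ with $g(1)$. The edges counted in only one of them contain the vertex $1$. If $1$ is matched to some $j>1$, a term $(-1)^1=-1$ is added. If $1$ is matched to some $i\le0$, then $i$ is even, because edges have odd length, and a term $+1$ is removed. In both cases $g(1)=g(0)-1$. Based at $x+\xi$, all indices decrease by $1$, so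
$$f(x+\xi)=-g(1)=1-f(x).$$
Let $B=\{f\ge1\}$. Since $f$ is integer valued, $x\in B\iff f(x+\xi)\le0\iff x+\xi\notin B$. So $B$ has Lebesgue measure $1/2$ and is invariant under the rotation by $2\xi$, which is ergodic: a contradiction. Hence $\chi'_B\ge d+1$, with equality by Theorem 1. $\square$

**Proof of Proposition 3(a), $d\ge3$ odd.** We attach to a line finite graphs that have no proper $d$-edge-coloring for reasons of parity. Let $\Lambda$ be the complement, on $3+(d-1)=d+2$ vertices, of the disjoint union of a path with three vertices (middle vertex $w$) and $(d-1)/2$ edges. As the complement of a disconnected graph, $\Lambda$ is connected. In it $\deg w=(d+1)-2=d-1$, and all other degrees are $(d+1)-1=d$. For $d=3$ this is a graph on five vertices with degrees $2,3,3,3,3$.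

On $\mathbb R/\mathbb Z\times(\{0\}\cup V(\Lambda))$ join $(x,0)$ to $(x+\xi,0)$ and to $(x,w)$, with $\xi$ irrational, and put a copy of $\Lambda$ on each $\{x\}\times V(\Lambda)$. The vertices $(x,0)$ have degree $3\le d$ and all others degree $d$, so the maximum degree is $d$. The components are lines with finite graphs attached, hence two-ended. In a proper $d$-edge-coloring each vertex of a copy of $\Lambda$ would see all $d$ colors. A color different from that of the edge $(x,0)(x,w)$ would then give a perfect matching of the $d+2$ vertices of $\Lambda$ by edges of $\Lambda$, which is impossible as $d+2$ is odd. So $\chi'\ge d+1$, and with Theorem 1 we get $\chi'=\chi'_B=d+1$. $\square$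

**Proof of Proposition 3(b).** We use the following theorem of Marks (*A determinacy approach to Borel combinatorics*, J. Amer. Math. Soc. 29 (2016)): for every $d\ge2$ there is a $d$-regular acyclic Borel graph $H_d$ with $\chi'_B(H_d)=2d-1$.

*Infinitely many ends.* The components of $H_3$ are $3$-regular trees, which have infinitely many ends. Here $q=3+1=4$, but $\chi'_B(H_3)=5>4$.

*One end.* With $X$ the vertex set of $H_5$, let $G=H_5\,\square\,\mathbb Z$ be the graph on $X\times\mathbb Z$ in which $(x,n)$ is joined to $(x',n)$ if $xx'$ is an edge of $H_5$, and to $(x,n\pm1)$. It has maximum degree $7$, so $q=8$. It contains a copy of $H_5$, so $\chi'_B(G)\ge9>8$. Its components are $A\,\square\,\mathbb Z$ with $A$ the $5$-regular tree; we show that they are one-ended. Every finite vertex set is contained in a set $S_0=A_0\times[-n,n]$ with $A_0\subset A$ finite, so by (1.1) it suffices to show that the complement of $S_0$ is connected. Fix $a^*\notin A_0$. The fiber $\{a^*\}\times\mathbb Z$ is connected and disjoint from $S_0$. Let $(a,k)\notin S_0$. If $|k|>n$, the layer $A\times\{k\}$ is connected and disjoint from $S_0$, and it joins $(a,k)$ to the fiber. If $a\notin A_0$, go along $\{a\}\times\mathbb Z$, which is disjoint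 from $S_0$, to the layer $n+1$, and then along that layer to the fiber. So the complement of $S_0$ is connected, and the components of $G$ have one end. $\square$
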